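# Integral cohomology rings of Galois conjugate character varieties

## 1. Two symmetries, and the ranks 2, 3, 4, 6

Let $C$ be a nonsingular projective connected curve over $\mathbb C$ of genus $g\ge 2$, with canonical bundle $K$. A **Higgs bundle** on $C$ is a pair $(E,\phi)$ with $E$ a vector bundle and $\phi:E\to E\otimes K$ a linear map. A subbundle $F\subset E$ is invariant if $\phi(F)\subset F\otimes K$. The pair is stable if $\deg F/\operatorname{rk}F<\deg E/\operatorname{rk}E$ for every invariant subbundle $0\ne F\subsetneq E$, and semistable if $\le$ holds. For $n\ge2$ and $d$ coprime to $n$, let $M^{\mathrm{Dol}}_{n,d}$ be the moduli space of stable Higgs bundles of rank $n$ and degree $d$.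

With $\xi_n=e^{2\pi\sqrt{-1}/n}$, the character variety is the affine GIT quotient by conjugation
$$M^B_{n,d}=\Big\{a_k,b_k\in \mathrm{GL}_n,\ k=1,\dots,g:\ \prod_{j=1}^g[a_j,b_j]=\xi_n^d\,\mathrm{Id}_n\Big\}/\!\!/\,\mathrm{GL}_n .$$
Non-abelian Hodge theory says that $M^B_{n,d}$ is diffeomorphic to $M^{\mathrm{Dol}}_{n,d}$; we write $M_{n,d}$ for the common manifold. For orientation look at $n=1$: the Betti side is $(\mathbb C^*)^{2g}$, the Dolbeault side is $T^*\mathrm{Pic}^d(C)$, and both are $(S^1)^{2g}\times\mathbb R^{2g}$.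

How does the topology of $M_{n,d}$ depend on $d$? Some dependence disappears at once.

**Proposition 1.** If $d'\equiv\pm d\pmod n$, then $M^{\mathrm{Dol}}_{n,d}\cong M^{\mathrm{Dol}}_{n,d'}$.

**Proof.** Tensor with a line bundle $A$ of degree $e$. Invariant subbundles of $E\otimes A$ are the $F\otimes A$, and all slopes move by $e$, so stability is preserved; the inverse is tensoring with $A^{-1}$. This gives $M^{\mathrm{Dol}}_{n,d}\cong M^{\mathrm{Dol}}_{n,d+ne}$. Next take $(E,\phi)\mapsto(E^\vee,-\phi^t)$. An invariant subbundle of $E^\vee$ is the dual $G^\vee$ of a quotient $G$ of $E$ with invariant kernel. Stability of $E$ says that this kernel has slope smaller than $E$, so $G$ has larger slope, so $G^\vee$ has smaller slope than $E^\vee$. This gives $M^{\mathrm{Dol}}_{n,d}\cong M^{\mathrm{Dol}}_{n,-d}$. $\square$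

**Proposition 2.** Let $n\in\{2,3,4,6\}$ and $d,d'$ be coprime to $n$. Then $d'\equiv\pm d\pmod n$, and $M_{n,d}$ and $M_{n,d'}$ have isomorphic integral cohomology rings.

**Proof.** The units modulo $2,3,4,6$ are $\{1\},\{1,2\},\{1,3\},\{1,5\}$; in each case they are $\pm1$. Apply Proposition 1. $\square$

In every other rank there is a unit different from $\pm1$, since $\varphi(n)>2$ exactly for $n\notin\{1,2,3,4,6\}$. The first pair that Proposition 1 does not connect is $M_{5,1}$ and $M_{5,2}$. Is there a cohomological difference between them? The question, for all $n$, is posed as a conjecture by Junliang Shen and Siqing Zhang in "Topology of Galois conjugate character varieties", arXiv:2607.12154 (2026). The answer is that the conjecture is true.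

**Theorem A.** Let $g\ge2$, $n\ge2$, $(n,d)=(n,d')=1$. Then $H^*(M_{n,d},\mathbb Z)\simeq H^*(M_{n,d'},\mathbb Z)$ as graded rings if and only if $d'\equiv\pm d\pmod n$.

"If" is Proposition 1, and $n\in\{2,3,4,6\}$ is Proposition 2. **From now on $n=5$ or $n\ge7$**, and we prove "only if".

## 2. What $p$-adic coefficients cannot see

A sensible first attempt is to look for a distinguishing invariant in Betti numbers, torsion, or the ring with coefficients in a finite field. It fails for a structural reason.

**Proposition 3.** For every prime $p$ and all $d,d'$ coprime to $n$, $H^*(M_{n,d},\mathbb Z_p)\simeq H^*(M_{n,d'},\mathbb Z_p)$ as graded rings.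

**Proof.** The numbers $\xi_n^d$ and $\xi_n^{d'}$ are primitive $n$-th roots of unity, so some field automorphism $\gamma$ of $\mathbb C$ sends the first to the second. Applying $\gamma$ to the coefficients of the defining equations, and hence to the ring of invariants, carries $M^B_{n,d}$ to $M^B_{n,d'}$. So the two are isomorphic as schemes, although not over $\mathbb C$, and their étale cohomology rings with coefficients $\mathbb Z/p^k$ agree for all $k$. By Artin's comparison theorem these are the singular cohomology rings. Pass to the limit over $k$. $\square$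

So everything that can be read off prime by prime agrees. Must integral rings then agree too? Here is a toy case to show that they need not.

**A toy.** Consider pairs $(\Lambda,\chi)$, where $\Lambda\cong\mathbb Z$ and $\chi:\Lambda\to\mathbb Z/n$ is surjective. Let $\chi_d:\mathbb Z\to\mathbb Z/n$ send $1$ to $d$. An isomorphism $(\mathbb Z,\chi_d)\to(\mathbb Z,\chi_{d'})$ is multiplication by $\pm1$ compatible with the maps, so it exists if and only if $d\equiv\pm d'$. But let $p^s$ be the exact power of $p$ in $n$. After $\otimes\,\mathbb Z_p$ the pairs become $\mathbb Z_p\to\mathbb Z/p^s$, $1\mapsto d$ or $d'$. These are isomorphic, because some $u\in\mathbb Z_p^*$ satisfies $ud'\equiv d\pmod {p^s}$. The pairs are isomorphic at every prime, and the global difference comes only from $\mathbb Z^*=\{\pm1\}$.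

This toy tells us what to look for in $H^*(M,\mathbb Z)$: a structure that modulo $n$ involves the residue of $d$, and that *every* ring isomorphism respects. Then determinants $\pm1$ of integral matrices must do the rest. The structure will come from the action of $J=\mathrm{Pic}^0(C)$ by tensoring. It induces derivations $\partial_i$ of degree $-1$ on $H^*(M,\mathbb Z)$, and on suitable integral generators they involve $d^{-1}$ modulo $n$. The serious difficulty is that an abstract ring isomorphism has no reason to know about $J$. Section 6 overcomes it with the hard Lefschetz theorem.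

**Notation.** $M=M^{\mathrm{Dol}}_{n,d}$, and $N\subset M$ is the locus $\phi=0$, the smooth projective moduli space of stable bundles. Put
$$D'=\dim N=n^2(g-1)+1,\quad \dim_{\mathbb C}M=2D',\quad D=D'-g=(n^2-1)(g-1),\quad \kappa=(g-1)(n-1)\ge n-1 .$$
$e_1,\dots,e_{2g}$ is a symplectic basis of $H^1(C,\mathbb Z)$ and $\omega_{ij}=\int_Ce_ie_j$. For each $j$ there is exactly one index $j^*$ with $\omega_{jj^*}\neq0$, and $\omega_{jj^*}=\pm1$. $\eta\in H^2(C,\mathbb Z)$ is the point class and $o\in C$ a point. For a class $\zeta$ on $C\times M$ write $\zeta=\zeta^{(0)}+\sum_ie_i\zeta_i+\eta\,\zeta^{(2)}$ with coefficients in $H^*(M)$. For a family $(Y_j)_{j\le2g}$ put $Y_{[i]}=\sum_j\omega_{ij}Y_j$.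

We use these standard facts (Hitchin, *The self-duality equations on a Riemann surface* (1987); Nitsure, *Moduli space of semistable pairs on a curve* (1991); Simpson, *Higgs bundles and local systems* (1992); Hausel–Thaddeus for the universal bundle in the coprime case): $M$ is smooth and quasi-projective, there is a universal bundle $\mathbb U$ on $C\times M$, the Hitchin map is proper, and for the action $\lambda\cdot(E,\phi)=(E,\lambda\phi)$ of $\mathbb C^*$ all limits $\lambda\to0$ exist in $M$.

## 3. Comparing Higgs bundles with stable bundles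

Rigidity will need both a top degree and hard Lefschetz. The second is available on $N$, which is projective, so we compare $M$ with $N$.

**Lemma 1.** The restriction $H^i(M,\mathbb Z)\to H^i(N,\mathbb Z)$ is an isomorphism for $i\le2\kappa-2$, and $H^i(M,\mathbb Q)=0$ for $i>2D'$. Note that $2\kappa-2\ge2n-4$.

**Step 1: cut $M$ into attracting sets.** By Białynicki-Birula, *Some theorems on actions of algebraic groups* (1973), $M$ is the finite disjoint union of the attracting sets $M_F^+=\{m:\lim_{\lambda\to0}\lambda m\in F\}$ of the components $F$ of the fixed locus. Each $M_F^+$ is smooth and locally closed, an affine bundle over $F$, and its codimension $c_F$ is the dimension of the negative weight space of $TM$ at a point of $F$. For $F=N$ the weights are $0$ on $H^1(\mathrm{End}E)$ and $1$ on $H^0(\mathrm{End}E\otimes K)$. So $c_N=0$ and $\dim N+c_N=D'$. Moreover $M_N^+=\{E\text{ stable}\}=T^*N$: if $E$ is stable the limit is $(E,0)$, and if the limit is $(E_0,0)$ with $E_0$ stable, then $E$ is stable by openness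 of stability. This set is open and retracts onto $N$.

**Step 2: find the weights at the other fixed points.** Let $(E,\phi)\in F\ne N$, so $\phi\neq0$. Take $\lambda$ not a root of unity; there is an automorphism $h$ of $E$ with $h\phi h^{-1}=\lambda\phi$. The coefficients of its characteristic polynomial are constant, so $E$ splits into generalized eigenbundles $E_\mu$. From $(h-\lambda\mu)^m\phi=\lambda^m\phi(h-\mu)^m$ we get $\phi(E_\mu)\subset E_{\lambda\mu}\otimes K$. A stable Higgs bundle is indecomposable, so only one chain $\mu,\lambda\mu,\lambda^2\mu,\dots$ without gaps occurs. Renumbering,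
$$E=\bigoplus_{j\ge0}E_j,\qquad\phi(E_j)\subset E_{j+1}\otimes K .$$
Put $G_k=\bigoplus_i\mathrm{Hom}(E_i,E_{i+k})$ and $\mathcal C_k=[\mathrm{ad}\phi:G_k\to G_{k+1}\otimes K]$, in degrees $0,1$. Deformation theory gives $T_{(E,\phi)}M=\bigoplus_kH^1(\mathcal C_k)$ (hypercohomology). With $g_\lambda=\bigoplus\lambda^j$ we have $g_\lambda\phi g_\lambda^{-1}=\lambda\phi$. The action sends a deformation $(\alpha,\beta)$ to $(\alpha,\lambda\beta)$ at $(E,\lambda\phi)$, and conjugation by $g_\lambda^{-1}$ brings us back to $(E,\phi)$. This multiplies $G_k$ by $\lambda^{-k}$ and $G_{k+1}\otimes K$ by $\lambda\cdot\lambda^{-k-1}=\lambda^{-k}$. So $H^1(\mathcal C_k)$ has weight $-k$, and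
$$c_F=\sum_{k\ge1}h^1(\mathcal C_k),\qquad\dim F=h^1(\mathcal C_0).$$
The trace form identifies $G_k^*$ with $G_{-k}$, so the Serre dual of $\mathcal C_k$ is $[G_{-k-1}\to G_{-k}\otimes K]=\mathcal C_{-1-k}$ (up to sign of the map). Hence $h^1(\mathcal C_k)=h^1(\mathcal C_{-1-k})$ and $H^2(\mathcal C_k)\cong H^0(\mathcal C_{-1-k})^*$. The involution $k\mapsto-1-k$ exchanges $k\ge0$ with $k\le-1$, and $\sum_kh^1(\mathcal C_k)=2D'$, so
$$\dim F+c_F=D'.\tag{1}$$

**Step 3: prove the vanishing above $2D'$.** A power of an ample line bundle on $M$ can be linearized, so $M$ embeds equivariantly as a locally closed subset of some $\mathbb P(W)$. The limit of $[\sum_wx_w]$ for $\lambda\to0$ is $[x_{w_0}]$ with $w_0$ the lowest weight with $x_{w_0}\ne0$. The points of $M$ with $w_0\ge w$ form a closed set, a union of attracting sets. On the points with $w_0=w$ the limit map is a linear projection, so it is continuous, and the $M_F^+$ inside are open and closed in this stratum. So we can build $M$ from the empty set by adding the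 $M_F^+$ one at a time, each as a closed smooth subvariety of the open set $O\cup M_F^+$, where $O$ is what we already have. Since $M_F^+$ retracts to $F$ and complex normal bundles are oriented, there are Gysin sequences
$$H^{i-2c_F}(F,\mathbb Q)\to H^i(O\cup M_F^+,\mathbb Q)\to H^i(O,\mathbb Q).$$
For $i>2D'$ we have $i-2c_F>2\dim F$ by (1), so the left term is $0$. By induction $H^i(M,\mathbb Q)=0$.

**Step 4: bound $h^1(\mathcal C_k)$ below, for $k\ge1$ and $F\ne N$.** The sum $\bigoplus_kH^0(\mathcal C_k)=\mathrm{End}(E,\phi)=\mathbb C$ lies in degree $k=0$. So $H^0(\mathcal C_k)=0$, and $H^2(\mathcal C_k)\cong H^0(\mathcal C_{-1-k})^*=0$. By Riemann–Roch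
$$h^1(\mathcal C_k)=\chi(G_{k+1}\otimes K)-\chi(G_k)=(g-1)(\mathrm{rk}\,G_k+\mathrm{rk}\,G_{k+1})+\deg G_{k+1}-\deg G_k.\tag{2}$$
We need to control the degrees. The Higgs bundle $(\mathrm{End}E,\mathrm{ad}\phi)$ is semistable of degree $0$ (Simpson), so its invariant subbundles have degree $\le0$. Let $r_k$ be the rank of $\mathrm{ad}\phi:G_k\to G_{k+1}K$, let $S_k$ be its kernel, $I$ the saturation of its image and $Q=(G_{k+1}K)/I$. The kernel $S_k$ is invariant, so $\deg S_k\le0$. The bundle $Q^*K\subset G_{k+1}^*\cong G_{-k-1}$ is killed by the transpose $-\mathrm{ad}\phi$, so it is invariant too. Thus $\deg(Q^*K)\le0$, that is, $\deg Q\ge(2g-2)\,\mathrm{rk}\,Q$. Therefore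
$$\deg G_k\le\deg(G_k/S_k)\le\deg I=\deg(G_{k+1}K)-\deg Q\le\deg G_{k+1}+(2g-2)r_k ,$$
where we used $\mathrm{rk}\,G_{k+1}-\mathrm{rk}\,Q=r_k$. Inserting this in (2),
$$h^1(\mathcal C_k)\ge(g-1)\big[(\mathrm{rk}\,G_k-r_k)+(\mathrm{rk}\,G_{k+1}-r_k)\big].\tag{3}$$

**Step 5: turn the bound into linear algebra and show $c_F\ge\kappa$.** Let $e$ be the value of $\phi$ at a generic point. It is a nonzero nilpotent endomorphism of degree $+1$ of a graded space $W$ of dimension $n$. Let $\mathfrak z\subset\mathfrak{gl}(W)$ be its graded centralizer. The first bracket in (3) is $\dim\mathfrak z_k$. The second is the dimension of the cokernel of $\mathrm{ad}\,e:\mathfrak{gl}_k\to\mathfrak{gl}_{k+1}$, which by trace duality is $\dim\mathfrak z_{-k-1}$. Summing over $k\ge1$,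
$$c_F\ge(g-1)\cdot\#\{\text{elements of a homogeneous basis of }\mathfrak z\text{ of degree}\notin\{0,-1\}\}.$$
Decompose $W$ into graded Jordan strings; a string with start $a$ and length $l$ has basis $v,ev,\dots,e^{l-1}v$ with $v$ in degree $a$ and $e^lv=0$. A map commuting with $e$ from the string $(a,l)$ to the string $(a',l')$ is determined by the image of $v$, and $v\mapsto e^iv'$ is allowed when $e^{l+i}v'=0$. So a basis has degrees $a'-a+i$ with $\max(0,l'-l)\le i\le l'-1$. Now count.

Each string with itself gives $l-1$ positive degrees, in total $n-\#\text{strings}$. Let $s_0$ be a longest string, with start $a$ and length $l\ge2$ (as $e\ne0$), and $s'\neq s_0$ another one, with start $a'$; put $\delta=a'-a$. Then $\mathrm{Hom}(s_0,s')$ contains an element of degree $\delta$ ($i=0$, allowed because $l'\le l$), and $\mathrm{Hom}(s',s_0)$ contains one of degree $l-1-\delta$. If $\delta\notin\{0,-1\}$, the first counts. If $\delta\in\{0,-1\}$, then $l-1-\delta\ge1$ and the second counts. So each of the $\#\text{strings}-1$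 other strings adds at least one, the total is $\ge n-1$, and $c_F\ge(g-1)(n-1)=\kappa$.

**Step 6: conclude.** The closed set $Z=M\setminus M_N^+$ has complex codimension $\ge\kappa$. So $H^i(M,M\setminus Z;\mathbb Z)\cong H^{BM}_{4D'-i}(Z)=0$ for $i<2\kappa$, and $H^i(M)\to H^i(M_N^+)=H^i(N)$ is an isomorphism when both $i$ and $i+1$ are $<2\kappa$, that is, for $i\le2\kappa-2$. $\square$

**Example ($n=2$).** Here $E=L_0\oplus L_1$ with $\phi:L_0\to L_1K$. There is one string, of length $2$, and $\mathfrak z$ has degrees $0,1$, so the bound is $c_F\ge g-1$. Directly, $G_1=\mathrm{Hom}(L_0,L_1)$, $G_2=0$, and (2) gives $c_F=g-1+\deg L_0-\deg L_1$. Stability for the invariant $L_1$ says $\deg L_1<\deg L_0$, in agreement.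

## 4. Integral generators from K-theory

We need *integral* generators in low degrees, because the argument ends with matrices of determinant $\pm1$.

Recall that $K^*(C)$ is free. $K^0(C)=\mathbb Z\cdot1\oplus\mathbb Z\beta$ with $\beta=[\mathcal O(o)]-1$, so $\mathrm{ch}(\beta)=\eta$; and $K^{-1}(C)\cong H^1(C,\mathbb Z)$ has a basis $\beta_i$ with $\mathrm{ch}(\beta_i)=e_i$. By the Künneth theorem,
$$[\mathbb U]=\xi_0+\sum_i\beta_i\xi_i+\beta\,\xi_2,\qquad\xi_0,\xi_2\in K^0(M),\ \xi_i\in K^{-1}(M).\tag{4}$$
(In this formula $\xi_0$ and $\xi_2$ are the two named even classes, and $\xi_i$ under the sum are the $2g$ odd ones.) Restriction to $o$ gives $\xi_0=[\mathbb U_o]$, of rank $n$. Moreover $\mathrm{ch}_k(\xi_2)=\mathrm{ch}_{k+1}(\mathbb U)^{(2)}$, so $\xi_2$ has rank $c_1(\mathbb U)^{(2)}=d$. Define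
$$X_{k,i}=(k-1)!\,\mathrm{ch}_k(\mathbb U)_i\in H^{2k-1},\quad u_k=c_k(\mathbb U_o),\ w_k=c_k(\xi_2)\in H^{2k},\quad\psi_i=X_{1,i},\ x=u_1,\ y=w_1 .$$
That $X_{k,i}$ is integral is proved in Step 1 below: it is the pullback of an integral class. In the degrees used the cohomology is torsion free, so there is no ambiguity.

**Normalization.** $\mathbb U$ is determined only up to a line bundle from $M$. Choose integers $r,b$ with $rn+bd=1$; thus $bd\equiv1\pmod n$. Twisting by a (topological) line bundle on $M$ with first Chern class $v$ changes $(x,y)$ to $(x+nv,y+dv)$ and $rx+by$ to $rx+by+v$. Taking $v=-(rx+by)$ we may assume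
$$rx+by=0.\qquad\text{With }\Theta:=dx-ny:\quad x=b\Theta,\quad y=-r\Theta.\tag{5}$$
Check: $b\Theta=bdx-nby=bdx+nrx=x$ and $-r\Theta=-drx+rny=dby+rny=y$. Here the factor $b\equiv d^{-1}$ enters.

**Lemma 2.** In degrees $\le2n-4$, $H^*(M,\mathbb Z)$ is the free graded-commutative $\mathbb Z$-algebra (exterior on odd, polynomial on even generators) on $\psi_i$, $\Theta$, and $X_{k,i},u_k,w_k$ for $k\ge2$.

For $n=5$ these are the degrees $\le6$, with generators $\psi_i$ (degree 1), $\Theta$ (2), $X_{2,i}$ (3), $u_2,w_2$ (4), $X_{3,i}$ (5), $u_3,w_3$ (6).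

**Proof.** By Lemma 1 it suffices to treat $N$ with $\mathbb U|_{C\times N}$. Let $X_d=\mathrm{Map}_d(C,BU(n))$ with universal bundle $\mathbb E$ on $C\times X_d$. It is homotopy equivalent to the classifying space $B\mathcal G$ of the gauge group (Atiyah–Bott, *The Yang–Mills equations over Riemann surfaces* (1983), §2).

**Step 1: compute $H^*(X_d,\mathbb Z)$ in degrees $\le2n-2$.** First replace $BU(n)$ by $BU$. The fibre $U/U(n)$ of $BU(n)\to BU$ is $2n$-connected. The homotopy fibres of $\mathrm{Map}_d(C,BU(n))\to\mathrm{Map}_d(C,BU)$ are spaces of sections of fibrations over the $2$-dimensional complex $C$ with this fibre, so by obstruction theory they are $(2n-2)$-connected. The map is therefore $(2n-1)$-connected, and $H^i$ agree for $i\le2n-2$.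

Next, we describe $\mathrm{Map}(C,\mathbb Z\times BU)$. Let $Y=(\mathbb Z\times BU)\times U^{2g}\times(\mathbb Z\times BU)$ with $U=\Omega(\mathbb Z\times BU)$, with tautological classes $\xi_0,\xi_2$ (even) on the outer factors and $\xi_i\in K^{-1}$ on the $2g$ middle ones. The class $\xi_0+\sum\beta_i\xi_i+\beta\xi_2$ of representable $K^0$ is represented by a map $C\times Y\to\mathbb Z\times BU$. Its adjoint $Y\to\mathrm{Map}(C,\mathbb Z\times BU)$ is an H-map of grouplike H-spaces, because the formula is additive. On free homotopy classes $[S^m,-]$ it induces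
$$K^0(S^m)\oplus K^{-1}(S^m)^{2g}\oplus K^0(S^m)\to K^0(C\times S^m),$$
which is bijective by the Künneth theorem because $K^*(C)$ is free. For a grouplike H-space, $[S^m,Y]=\pi_0(Y)\times\pi_m(Y)$ for $m\ge1$ (all components are simple and equivalent), and $m=0$ gives the bijection on $\pi_0$. So the adjoint is a weak equivalence.

On the component of ranks $(n,d)$ the cohomology is free on $c_k(\xi_0)$, $c_k(\xi_2)$ and exterior generators $x_{2k-1}(\xi_i)$, where $x_{2k-1}\in H^{2k-1}(U)$ is the suspension of $c_k$ under $\Sigma U\to BU$. On a suspension products vanish, so there $\mathrm{ch}_k=(-1)^{k-1}c_k/(k-1)!$. Hence the degree $2k-1$ part of $\mathrm{ch}(\xi_i)$ is $\pm x_{2k-1}(\xi_i)/(k-1)!$, which says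
$$X_{k,i}(\mathbb E)=(k-1)!\,\mathrm{ch}_k(\mathbb E)_i=\pm x_{2k-1}(\xi_i).$$
So $H^*(X_d,\mathbb Z)$ is free on $u_k(\mathbb E),w_k(\mathbb E),X_{k,i}(\mathbb E)$, $k\ge1$, in degrees $\le2n-2$. The bundle $\mathbb U$ on $C\times M$ is classified by a map $M\to X_d$, and the classes on $M$ are pullbacks of these integral ones.

**Step 2: pass from all bundles to stable ones.** Let $\mathcal A$ be the contractible space of holomorphic structures on a smooth bundle of rank $n$ and degree $d$, and $\mathcal A^s$ the stable ones; the homotopy quotient $\mathcal A_{h\mathcal G}$ is $B\mathcal G\simeq X_d$. As $(n,d)=1$, the non-stable strata are indexed by Harder–Narasimhan types $(n_i,d_i)$ with at least two parts and decreasing slopes. By Atiyah–Bott, §7, they have complex codimension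
$$\sum_{i<j}\big(n_in_j(g-1)+n_jd_i-n_id_j\big)\ge(g-1)(n-1)+1=\kappa+1 ,$$
because $\sum_{i<j}n_in_j\ge n_1(n-n_1)\ge n-1$ and each $n_jd_i-n_id_j$ is a positive integer. The Thom–Gysin sequences of the complex normal bundles give $H^i(B\mathcal G,\mathbb Z)\cong H^i(\mathcal A^s_{h\mathcal G},\mathbb Z)$ for $i\le2\kappa$.

**Step 3: remove the scalars.** All stabilizers on $\mathcal A^s$ are the scalars, so $\mathcal A^s_{h\mathcal G}\to N$ is a fibration with fibre $BU(1)$. Let $L$ be the tautological line on $BU(1)$ and $\ell=c_1(L)$. The family $\mathbb U\boxtimes L$ of stable bundles defines a map $N\times BU(1)\to\mathcal A^s_{h\mathcal G}$ over $N$. On each fibre it is an equivalence, so it is an equivalence, and the universal bundle pulls back to $\mathbb U\boxtimes L$ (compare Atiyah–Bott, §9). Thus the ring map $H^*(X_d)\to H^*(N)[\ell]$, $\mathbb E\mapsto\mathbb U\otimes L$, is an isomorphism in degrees $\le2\kappa$. It sends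
$$\chi:=r\,u_1(\mathbb E)+b\,w_1(\mathbb E)\ \longmapsto\ (rx+by)+(rn+bd)\ell=\ell .$$
Setting $\ell=0$ we get $H^*(N)=H^*(X_d)/(\chi)$ in degrees $\le2\kappa$, with $u_k(\mathbb E),w_k(\mathbb E),X_{k,i}(\mathbb E)$ mapping to $u_k,w_k,X_{k,i}$. The pair $(\chi,\,d\,u_1-n\,w_1)$ is obtained from $(u_1,w_1)$ by a matrix of determinant $-rn-bd=-1$, so in degree $2$ we may use $\chi$ and $du_1-nw_1$ as generators instead. Dividing by $\chi$ leaves $\Theta$. Since $2n-4\le\min(2\kappa,2n-2)$, the claim follows. $\square$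

## 5. Derivations from tensoring with line bundles of degree zero

Let $J=\mathrm{Pic}^0(C)$ and $a:J\times M\to M$, $a(L,(E,\phi))=(E\otimes L,\phi)$. Let $\mathcal P$ be the Poincaré bundle on $C\times J$ trivialized at $o$. Then $c_1(\mathcal P)=\sum_ie_i\tau_i$ with $\{\tau_i\}$ a basis of $H^1(J,\mathbb Z)$. As $H^*(J,\mathbb Z)$ is free, we can define $\partial_i$ on $H^*(M,\mathbb Z)$ by
$$a^*z=z+\sum_i\tau_i\,\partial_i(z)+(\text{terms of }J\text{-degree}\ge2).$$
A **graded derivation** of degree $-q$ is a linear map $\delta$ lowering degrees by $q$ with $\delta(zw)=\delta(z)w+(-1)^{q|z|}z\,\delta(w)$. Comparing linear terms in $a^*(zw)=a^*z\,a^*w$, with $z\tau_i=(-1)^{|z|}\tau_iz$, shows that the $\partial_i$ are *integral* graded derivations of degree $-1$.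

**Example ($n=1$).** $M=T^*\mathrm{Pic}^d\simeq J$, and the addition map pulls $\tau_j$ back to $\tau_j\otimes1+1\otimes\tau_j$, so $\partial_i\tau_j=\delta_{ij}$: the $\partial_i$ are the contractions of the exterior algebra. With $\mathbb U$ normalized at $o$, $c_1(\mathbb U)=d\eta+\sum e_i\tau_i$, so $\psi_i=\tau_i$ and $x=0$. Further, $y=\mathrm{ch}_2(\mathbb U)^{(2)}$ is the $\eta$-coefficient of $\frac12(\sum e_i\tau_i)^2$, which is $-\frac12\sum\omega_{ij}\tau_i\tau_j$. Hence $\partial_iy=-\sum_j\omega_{ij}\tau_j=-\psi_{[i]}$. This checks a sign in (6) below.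

**Step 1: the action on Chern characters.** Stable Higgs bundles are simple, so $(1\times a)^*\mathbb U\cong\mathbb U\otimes\mathcal P\otimes T$ with $T$ a line bundle from $J\times M$ (twisting $\mathbb U$ by a line bundle from $M$ only changes $T$). Restriction to $0\in J$ and to $o\in C$ gives $n\,c_1(T|_{0\times M})=0$, and $H^2(M,\mathbb Z)$ is torsion free, so $c_1(T|_{0\times M})=0$. Thus $c_1(T)=\sum\tau_is_i+(H^2(J)\text{-term})$ with $s_i\in H^1(M,\mathbb Z)$. In $(1\times a)^*\mathrm{ch}(\mathbb U)=\mathrm{ch}(\mathbb U)\,e^{c_1(\mathcal P)}e^{c_1(T)}$ the part of the right side linear in $H^1(J)$ is $\mathrm{ch}(\mathbb U)\big(\sum_ie_i\tau_i+\sum_i\tau_is_i\big)$. For the odd components $\zeta_j=\mathrm{ch}(\mathbb U)_j$ we have $e_j\zeta_je_i\tau_i=e_je_i\tau_i\zeta_j$ and $e_j\zeta_j\tau_is_i=e_j\tau_is_i\zeta_j$, because $e_i\tau_i$ and $\tau_is_i$ have even degree; and $e_je_i=\omega_{ji}\eta=-\omega_{ij}\eta$. Comparing the coefficients of $\tau_i$, $e_j\tau_i$ and $\eta\tau_i$,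
$$\begin{aligned}\partial_i\mathrm{ch}^{(0)}_k&=s_i\,\mathrm{ch}^{(0)}_{k-1},\\ \partial_i\mathrm{ch}_{k,j}&=\delta_{ij}\mathrm{ch}^{(0)}_{k-1}+s_i\,\mathrm{ch}_{k-1,j},\\ \partial_i\mathrm{ch}_k(\xi_2)&=-\mathrm{ch}_{k,[i]}+s_i\,\mathrm{ch}_{k-1}(\xi_2).\end{aligned}\tag{6}$$

**Step 2: find $s_i$.** From (6), $\partial_i\psi_j=n\delta_{ij}$, $\partial_ix=ns_i$ and $\partial_iy=-\psi_{[i]}+ds_i$. Put $\sigma_i:=\psi_{[i]}$. Applying $\partial_i$ to $rx+by=0$ gives $(rn+bd)s_i=b\sigma_i$, that is, $s_i=b\sigma_i$. Then $\partial_i\Theta=dns_i-n(-\sigma_i+ds_i)=n\sigma_i$.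

**Step 3: the action on the integral generators.** In degrees where the cohomology is torsion free by Lemma 2, rational identities hold integrally, and we get
$$\partial_i\psi_j=n\delta_{ij}\equiv0,\qquad\partial_i\Theta=n\sigma_i\equiv0\pmod n,\tag{7}$$
$$\partial_iX_{k+1,j}=\delta_{ij}P_k+k\,b\,\sigma_iX_{k,j}\quad(k\ge1),\tag{8}$$
$$\partial_iu_k=(n-k+1)\,b\,\sigma_iu_{k-1},\tag{9}$$
$$\partial_iw_k=(-1)^kX_{k,[i]}+\sum_{1\le m<k}(-1)^mX_{m,[i]}w_{k-m}+(d-k+1)\,b\,\sigma_iw_{k-1}.\tag{10}$$
Here $P_k=k!\,\mathrm{ch}_k(\mathbb U_o)=(-1)^{k-1}k\,u_k+(\text{decomposable integral polynomial in }u_1,\dots,u_{k-1})$ is the Newton polynomial, and $P_1=x=b\Theta$.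

Formula (8) is $k!$ times the second line of (6) for $\mathrm{ch}_{k+1,j}$, since $k!\,\mathrm{ch}_{k,j}=kX_{k,j}$. For (9) and (10), recall that a K-class $\xi$ with total Chern class $c$ has $\log c=\sum_{m\ge1}(-1)^{m-1}(m-1)!\,\mathrm{ch}_m(\xi)$, and $\partial_ic=c\,\partial_i\log c$ because even classes commute. For $\xi=\xi_2$ the part of $\partial_ic$ indexed by $k$ is, by (6),
$$\sum_{m=1}^k(-1)^mX_{m,[i]}w_{k-m}+s_i\sum_{m=1}^k(-1)^{m-1}(m-1)!\,\mathrm{ch}_{m-1}(\xi_2)\,w_{k-m}.$$
In the second sum, $m=1$ gives $d\,w_{k-1}$. The terms $m\ge2$ give $-\sum_{m'=1}^{k-1}(-1)^{m'-1}m'!\,\mathrm{ch}_{m'}(\xi_2)\,w_{k-1-m'}=-(k-1)w_{k-1}$ by Newton's identity $\sum_{m=1}^q(-1)^{m-1}m!\,\mathrm{ch}_m\,w_{q-m}=q\,w_q$. This proves (10). For $\xi_0$ there are no $X$-terms and the rank is $n$, which proves (9).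

## 6. Rigidity through hard Lefschetz

If an isomorphism of cohomology rings came from a $J$-equivariant map, it would commute with the $\partial_i$ for free. Ours is abstract. What makes it work anyway is that negative-degree derivations are rare. The ring $\mathbb Q[h]/(h^{m+1})$ with $|h|=2$ has no nonzero derivation of degree $-2$: if $\delta(h)=c\in\mathbb Q$, then $0=\delta(h^{m+1})=(m+1)c\,h^m$ forces $c=0$. An exterior algebra has many: the contractions. We now split $H^*(M,\mathbb Q)$ into an exterior part, where the $\partial_i$ live, and a part where hard Lefschetz kills negative derivations in low degrees.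

**Step 1: the splitting.** Let $M_{SL}$ (resp. $N_{SL}$) be the moduli space with fixed determinant $\Lambda$ (and trace-free $\phi$), and $\Gamma=J[n]$. Consider
$$\varpi:M_{SL}\times T^*J\to M,\quad((E,\phi),(L,s))\mapsto(E\otimes L,\phi+s).$$
It is the pullback of the étale $\Gamma$-covering $T^*J\to T^*\mathrm{Pic}^d$, $(L,s)\mapsto(\Lambda L^n,ns)$, along $(\det,\mathrm{tr}):M\to T^*\mathrm{Pic}^d$: given $(E',\phi')$ with $\det E'=\Lambda L^n$ and $\mathrm{tr}\,\phi'=ns$, recover $(E'\otimes L^{-1},\phi'-s)$. So $\varpi$ is a free $\Gamma$-quotient. As $\Gamma$ acts on $J$ by translations, it acts trivially on $H^*(J)$, and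
$$H^*(M,\mathbb Q)=R\otimes H^*(J,\mathbb Q),\qquad R=H^*(M_{SL},\mathbb Q)^\Gamma .$$
The $J$-action lifts to translations of the factor $T^*J$, so $\partial_i|_R=0$. By Lemma 2, $H^0(M,\mathbb Q)=\mathbb Q$ and $\dim H^1(M,\mathbb Q)=2g$, so $R^0=\mathbb Q$ and $R^1=0$. Thus $\varpi^*\psi_j\in H^1(J,\mathbb Q)$, and since $\partial_i\tau_j=\delta_{ij}$ on $J$ while $\partial_i\psi_j=n\delta_{ij}$, we get $\varpi^*\psi_j=n\tau_j$. With $V_{\mathbb Q}=H^1(M,\mathbb Q)=\langle\psi_i\rangle$,
$$H^*(M,\mathbb Q)=\Lambda V_{\mathbb Q}\otimes R,\qquad\partial_i|_R=0,\quad\partial_i\psi_j=n\delta_{ij}.\tag{11}$$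
Similarly $H^*(N,\mathbb Q)=\Lambda V_{\mathbb Q}\otimes R_N$ with $R_N=H^*(N_{SL},\mathbb Q)^\Gamma$, compatibly with restriction.

**Step 2: what we know about $R$.** By Lemma 1 restriction is an isomorphism $R^j\cong R_N^j$ for $j\le2n-4$. By Lemma 2, $H^2(M,\mathbb Q)=\Lambda^2V_{\mathbb Q}\oplus R^2$ has dimension one more than $\Lambda^2V_{\mathbb Q}$, so $\dim R^2=1$. Next, $R^i=0$ for $i>2D$, because $\Lambda^{2g}V_{\mathbb Q}\otimes R^i\subset H^{i+2g}(M,\mathbb Q)$, which vanishes for $i+2g>2D'=2D+2g$. Finally, the $\Gamma$-average of an ample class of $N_{SL}$ is an invariant ample class in $R_N^2\cong R^2$; let $h\in R^2$ restrict to it. By hard Lefschetz and Poincaré duality on the smooth projective $D$-dimensional $N_{SL}$, the form $(v,w)\mapsto\int_{N_{SL}}h^{D-j}vw$ on $H^j(N_{SL},\mathbb Q)$ is nondegenerate for $j\le D$. It is $\Gamma$-invariant, so it stays nondegenerate on the invariants $R_N^j$ (if $v$ is invariant, pairing with $w$ equals pairing with the average of $w$). Also $h^D\ne0$ on $N_{SL}$,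 hence in $R$.

**Lemma 3.** Let $\delta$ be a graded derivation of $R$ of degree $-q$, $q\ge1$. Then $\delta(R^k)=0$ for all $k\le2n-3$.

**Proof.** First, $\delta(h)=0$. For $q=1$ this holds because $R^1=0$, for $q>2$ by degree. For $q=2$, $h^{D+1}=0$ gives $0=\delta(h^{D+1})=(D+1)h^D\delta(h)$ with $\delta(h)\in\mathbb Q$ and $h^D\ne0$.

Now induct on $k$. Let $u\in R^k$ and $j=k-q$; if $j<0$, then $\delta(u)=0$. Otherwise $j\le2n-4\le D$. For $w\in R^j$ we have $\delta(w)=0$ by induction, as $j<k$. The element $u\,h^{D-j}w$ has degree $k+2(D-j)+j=2D+q>2D$, so it is $0$. Applying $\delta$, which kills $h$ and $w$, gives $\delta(u)\,h^{D-j}w=0$ for all $w\in R^j\cong R_N^j$. Restrict to $N_{SL}$ and integrate: by nondegeneracy on $R_N^j$ the restriction of $\delta(u)$ is $0$, and $R^j\cong R_N^j$ gives $\delta(u)=0$. $\square$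

Now let $f:H^*(M_{n,d},\mathbb Z)\to H^*(M_{n,d'},\mathbb Z)$ be a graded ring isomorphism. Primes denote objects for $d'$, with the same bases $e_i,\tau_i$. Write $f(\psi_i)=\sum_jA_{ij}\psi'_j$ with $A\in GL_{2g}(\mathbb Z)$.

**Lemma 4.** For $z$ of degree $\le2n-3$,
$$\partial'_jf(z)=\sum_iA_{ij}f(\partial_iz).\tag{12}$$

**Proof.** Both sides lie in degrees $\le2n-4$, where the cohomology is torsion free, so we may work over $\mathbb Q$. Put $B=A^{-1}$ and $\mathcal E=f\partial_if^{-1}-\sum_jB_{ji}\partial'_j$, a graded derivation of degree $-1$ of $\Lambda V'_{\mathbb Q}\otimes R'$. On $\psi'_m$, where $f^{-1}(\psi'_m)=\sum_lB_{ml}\psi_l$, it gives $nB_{mi}-nB_{mi}=0$.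

On $R'$ write $\mathcal E=\sum_Iv_I\delta_I$ with $v_I$ a homogeneous basis of $\Lambda V'_{\mathbb Q}$, $|I|=\deg v_I$, and $\delta_I:R'\to R'$ of degree $-1-|I|$. From $\mathcal E(\rho s)=\mathcal E(\rho)s+(-1)^{|\rho|}\rho\,\mathcal E(s)$ and $\rho\,v_I=(-1)^{|\rho||I|}v_I\rho$ we read off $\delta_I(\rho s)=\delta_I(\rho)s+(-1)^{|\rho|(1+|I|)}\rho\,\delta_I(s)$. So each $\delta_I$ is a graded derivation of $R'$ of negative degree, and by Lemma 3 it vanishes on $R'^k$ for $k\le2n-3$. Thus $\mathcal E$ kills $V'_{\mathbb Q}$ and $R'^{\le2n-3}$, hence everything in degrees $\le2n-3$. That is, $f\partial_i=\sum_jB_{ji}\partial'_jf$ there. Multiply by $A_{il}$ and sum over $i$; since $BA=1$, this is (12) with $l$ in place of $j$. $\square$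

## 7. Reading the isomorphism modulo $n$

Let $L,L'$ be the integral cohomology rings in degrees $\le2n-4$, free by Lemma 2, with their monomial bases. In this section "$\equiv$" means modulo $n$. Put
$$t:=b\,b'^{-1}\equiv d'd^{-1}\in(\mathbb Z/n)^* .$$
We must show $t\equiv\pm1$.

The map $f$ carries $\Lambda^2V$ onto $\Lambda^2V'$, where $V=H^1(M,\mathbb Z)$, and $H^2=\mathbb Z\Theta\oplus\Lambda^2V$. So $f(\Theta)=\varepsilon\Theta'+\zeta$ with $\varepsilon=\pm1$ and $\zeta\in\Lambda^2V'$.

Let $L^+$ be the part of positive degree. The **indecomposables** are $\mathcal Q=L^+/(L^+)^2$; for the polynomial ring $\mathbb Z[s]$ this is $\mathbb Zs$. For $L$, $\mathcal Q$ has the generators of Lemma 2 as basis, and $f$ induces an isomorphism $\mathcal Q\to\mathcal Q'$. So modulo decomposables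
$$f(X_{k,i})=\sum_lB^{(k)}_{il}X'_{k,l},\qquad f(u_k)=\alpha_ku'_k+\alpha^\circ_kw'_k,\qquad f(w_k)=\lambda_kw'_k+\lambda^\circ_ku'_k ,$$
with $B^{(k)}\in GL_{2g}(\mathbb Z)$, $B^{(1)}=A$, and $\theta_k:=\alpha_k\lambda_k-\alpha_k^\circ\lambda_k^\circ=\pm1$ for $2\le k\le n-2$. These signs $\theta_k$ are the global information that Proposition 3 said we need.

**Step 1: degree 3, where $t$ first appears.** We have $f(X_{2,i})=\sum_lB^{(2)}_{il}X'_{2,l}+(\text{element of }V'\Theta'+\Lambda^3V')$, and by (7) $\partial'_j$ kills the bracketed part modulo $n$. By (8) with $k=1$, $\partial_iX_{2,j}=b(\delta_{ij}\Theta+\sigma_i\psi_j)$. Put $a_i=f(\psi_i)$ and $\rho_j=\sum_lA_{lj}f(\sigma_l)=\sum_k(A^T\omega A)_{jk}\psi'_k$. Then (12) for $z=X_{2,i}$ reads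
$$b'B^{(2)}_{ij}\Theta'+b'\sigma'_j\sum_lB^{(2)}_{il}\psi'_l\equiv b\,\big[A_{ij}(\varepsilon\Theta'+\zeta)+\rho_ja_i\big].$$
The $\Theta'$-coefficients give $B^{(2)}\equiv\varepsilon tA$. Substitute this: the second term on the left becomes $b\varepsilon\sigma'_ja_i$, and the $\Lambda^2V'$-part says $A_{ij}\zeta\equiv(\varepsilon\sigma'_j-\rho_j)a_i$. Multiplying by $A^{-1}$ on the index $i$, $\delta_{mj}\zeta\equiv(\varepsilon\sigma'_j-\rho_j)\psi'_m$ for all $m,j$. For fixed $j$ the element $\varepsilon\sigma'_j-\rho_j\in V'/n$ has zero product with $\psi'_m$ for the $2g-1\ge3$ values $m\ne j$. Product zero with $\psi'_m$ in $\Lambda^2(V'/n)$ means being a multiple of $\psi'_m$, and two different $m$ force it to be $0$. Thus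
$$\rho_j\equiv\varepsilon\sigma'_j,\qquad A^T\omega A\equiv\varepsilon\,\omega,\qquad B^{(2)}\equiv\varepsilon tA.\tag{13}$$

**Step 2: compare on indecomposables.** Modulo $n$, $\partial_i$ sends every element of $L^+$ to an element of $L^+$: in degree $1$ it is $0$ by (7), in degree $\ge2$ this holds by degree. By the Leibniz rule $\partial_i$ preserves $(L^+)^2$ modulo $n$. So it acts on $\mathcal Q/n$, by (8)–(10) as
$$w_k\mapsto(-1)^kX_{k,[i]},\qquad u_k\mapsto0,\qquad X_{k+1,j}\mapsto\delta_{ij}(-1)^{k-1}k\,u_k\qquad(k\ge2).$$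
Now apply (12) on $\mathcal Q'/n$.

For $w_k$, $2\le k\le n-2$: the left side is $(-1)^k\lambda_k\sum_m\omega_{jm}X'_{k,m}$, the right side is $(-1)^k\sum_{i,l,m}A_{ij}\omega_{il}B^{(k)}_{lm}X'_{k,m}$. So $\lambda_k\omega\equiv A^T\omega B^{(k)}$. By (13), $A^T\omega\equiv\varepsilon\omega A^{-1}$, hence
$$B^{(k)}\equiv\mu_kA\quad\text{with}\quad\mu_k:=\varepsilon\lambda_k .\tag{14}$$

For $u_k$, $2\le k\le n-2$: the left side is $(-1)^k\alpha^\circ_kX'_{k,[j]}$, the right side is $0$. So $\alpha^\circ_k\equiv0$, and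
$$\alpha_k\lambda_k\equiv\theta_k .\tag{15}$$
In particular $\lambda_k$ and $\mu_k$ are units modulo $n$.

For $X_{k+1,i}$, $2\le k\le n-3$: the coefficient of $u'_k$ gives
$$kB^{(k+1)}\equiv k\alpha_kA.\tag{16}$$
Set $\mu_1=1$. By (13) and (14), $\mu_2\equiv\varepsilon t$.

**Step 3: a recursion for the $B^{(k)}$, from one layer below the indecomposables.** Indecomposables alone do not relate $B^{(k+1)}$ to $B^{(k)}$. The term $k\,b\,\sigma_iX_{k,j}$ in (8) does, but it is decomposable, so we must look at products of two generators.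

**Claim.** $\ kB^{(k+1)}\equiv k\,\varepsilon t\,B^{(k)}$ for $1\le k\le n-3$.

For $k=1$ this is (13). Let $k\ge2$ and compare in (12), for $z=X_{k+1,i}$, the coefficients modulo $n$ of the monomials $\psi'_lX'_{k,m}$.

*Left side.* Which monomials $Z$ of $f(X_{k+1,i})$ contribute? If $Z$ has at least three generator factors, then $\partial'_jZ$ has modulo $n$ only terms with at least three factors, because $\partial'_j$ of a generator is $0$ or of positive degree. If $Z$ has two factors, a contribution arises only if one factor is $\psi'_l$ or $X'_{k,m}$ and $\partial'_j$ of the other contains linearly $X'_{k,m}$, resp. $\psi'_l$. By (7)–(10), a linear $X'_{k,m}$ occurs only in $\partial'_jw'_k$; a linear $\psi'$ could come, by degree, only from $\Theta'$, but $\partial'_j\Theta'\equiv0$. So $Z=\psi'_lw'_k$. If $Z$ is a single generator, then $Z=X'_{k+1,l}$ and $\partial'_jX'_{k+1,l}=\delta_{jl}P'_k+kb'\sigma'_jX'_{k,l}$. Here $P'_k$ is a polynomial in $u'_1=b'\Theta',u'_2,\dots$ and does not contribute.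

Let $\gamma_{il}$ be the coefficient of $\psi'_lw'_k$ in $f(X_{k+1,i})$. Since $\partial'_j(\psi'_lw'_k)\equiv-\psi'_l\,\partial'_jw'_k$ and the other terms of $\partial'_jw'_k$ are products of at least two generators, the left side contributes
$$kb'\sum_mB^{(k+1)}_{im}\sigma'_jX'_{k,m}-(-1)^k\sum_l\gamma_{il}\,\psi'_lX'_{k,[j]}.$$

*Right side.* It equals $A_{ij}f(P_k)+kb\,\rho_jf(X_{k,i})$. By (13) the second term contributes $kb\,\varepsilon\,\sigma'_j\sum_mB^{(k)}_{im}X'_{k,m}$, since $\sigma'_j$ times decomposables has at least three factors. Let $\pi_{lm}$ be the coefficient of $\psi'_lX'_{k,m}$ in $f(P_k)$.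

With $\sigma'_j=\sum_l\omega_{jl}\psi'_l$ we obtain for all $i,j,l,m$
$$kb'B^{(k+1)}_{im}\omega_{jl}-(-1)^k\gamma_{il}\,\omega_{jm}\equiv kb\,\varepsilon B^{(k)}_{im}\omega_{jl}+A_{ij}\,\pi_{lm}.$$
The unknown $\gamma$ and $\pi$ must be removed. Multiply by $A^{-1}$ on the index $i$, and put $\tilde K=A^{-1}(kb'B^{(k+1)}-kb\,\varepsilon B^{(k)})$ and $\tilde\gamma=-(-1)^kA^{-1}\gamma$:
$$\tilde K_{im}\,\omega_{jl}+\tilde\gamma_{il}\,\omega_{jm}\equiv\delta_{ij}\,\pi_{lm}.$$
Given $i,m$, choose $j\ne i$ with $j^*\ne m$; at most two indices are excluded and $2g\ge4$. Take $l=j^*$. Then $\omega_{jm}=0$, $\omega_{jl}=\pm1$, $\delta_{ij}=0$, so $\tilde K_{im}\equiv0$. As $b'$ is a unit modulo $n$ and $bb'^{-1}\equiv t$, the claim follows.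

**Step 4: assemble.** For $2\le k\le n-3$, (16), the claim and (14) give $k\alpha_kA\equiv kB^{(k+1)}\equiv k\varepsilon t\mu_kA$, so $k\alpha_k\equiv k\varepsilon t\mu_k$. Multiply by $\lambda_k=\varepsilon\mu_k$ and use (15). Also insert (14) for $B^{(k+1)}$ in the claim. The result is, modulo $n$,
$$k\,t\,\mu_k^2\equiv k\,\theta_k\quad(2\le k\le n-3),\qquad k\,\mu_{k+1}\equiv k\,\varepsilon t\,\mu_k\quad(1\le k\le n-3),\tag{17}$$
with $\mu_1=1$, $\mu_2\equiv\varepsilon t$, $\theta_k=\pm1$, and all $\mu_k$ units modulo $n$.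

## 8. From the congruences to $t\equiv\pm1$

**The case $n=5$.** Only $k=2$ is available in the first family of (17). It gives $t\mu_2^2\equiv t^3\equiv\theta_2\pmod5$. (In degree $4$, modulo $5$, $f$ acts on the two new generators by $\alpha_2\equiv t^2$ and $\lambda_2\equiv t$, and the determinant is $\pm1$.) Cubing is bijective on $(\mathbb Z/5)^*$, which has order $4$, so $t\equiv\theta_2$.

For larger $n$ this one congruence is too weak. Modulo $7$, $t=2$ has $t^3=8\equiv1$. Modulo $8$, where $k=2$ gives only $2t^3\equiv2\theta_2$, $t=3$ passes. Modulo $9$ the cube of every unit is $\pm1$. So we use more values of $k$, prime by prime, and then glue.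

**The case $n\ge7$.** Then $k=2,3$ are $\le n-3$. Let $p$ be a prime and $p^s$ the exact power of $p$ in $n$, $s\ge1$.

**Primes $p\ge5$.** Modulo $p^s$ the numbers $2,3$ are invertible. From $k=2$: $t^3\equiv\theta_2$ and $\mu_3\equiv\varepsilon t\mu_2\equiv t^2$. From $k=3$: $t\mu_3^2\equiv t^5\equiv\theta_3$. So $t=t^6t^{-5}\equiv\theta_3$. Moreover $\theta_2\equiv t^3\equiv\theta_3\pmod{p^s}$, so $\theta_2=\theta_3$.

**The prime $p=2$.** If $s=1$, then $t\equiv1\equiv\theta_3\pmod2$. If $s\ge2$: $2\mu_3\equiv2\varepsilon t\mu_2\equiv2t^2\pmod{2^s}$, so $\mu_3=t^2+2^{s-1}c$ for a representative of $t$ and some integer $c$. Then $\mu_3^2=t^4+2^sct^2+2^{2s-2}c^2\equiv t^4\pmod{2^s}$, as $2s-2\ge s$. Now $k=3$ gives $t^5\equiv\theta_3$, so $(t\theta_3)^5\equiv1\pmod{2^s}$. As $(\mathbb Z/2^s)^*$ is a $2$-group, $t\equiv\theta_3\pmod{2^s}$.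

If $3\nmid n$, these two cases together give $t\equiv\theta_3\pmod n$.

**The prime $p=3$.** Now $3\mid n$ and $n\ge7$, so $n\ge9$ and $k=4,5\le n-3$. Modulo $3^s$ the factor $k=3$ loses information, so we bypass it. From $k=2$: $t^3\equiv\theta_2$. From $k=4$: $t\mu_4^2\equiv\theta_4$ and $\mu_5\equiv\varepsilon t\mu_4$. From $k=5$: $\theta_5\equiv t\mu_5^2\equiv t^2\cdot t\mu_4^2\equiv t^2\theta_4$. So $t^2\equiv\theta_4\theta_5$ and $t=t^3t^{-2}\equiv\theta_2\theta_4\theta_5=\pm1$. Then $t\equiv t^3\equiv\theta_2\pmod{3^s}$.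

**Gluing when $3\mid n$.** We know $t\equiv\theta_2$ modulo $3^s$ and $t\equiv\theta_3$ modulo the other prime powers in $n$; the signs must be matched. If a prime $\ge5$ divides $n$, then $\theta_2=\theta_3$ and $t\equiv\theta_2\pmod n$. Otherwise $n=2^a3^s$. For $a\le1$, $t\equiv\theta_2\pmod n$, since signs do not matter modulo $2$. For $a\ge2$ we have $n\ge12$, $5\le n-3$, and $5$ is invertible modulo $n$, so $t\mu_5^2\equiv\theta_5\pmod n$. As $\mu_5$ is a unit, $\mu_5^2\equiv1$ modulo $3$ and modulo $4$. So $\theta_2\equiv t\equiv\theta_5\pmod3$ and $\theta_3\equiv t\equiv\theta_5\pmod4$, which gives $\theta_2=\theta_5=\theta_3$, and again $t\equiv\theta_2\pmod n$.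

In all cases $t\equiv\pm1$, and $t\equiv d'd^{-1}$, so $d'\equiv\pm d\pmod n$. This proves Theorem A. $\blacksquare$

## 9. Homotopy types, and the moduli of stable bundles

**Remark 1.** A homotopy equivalence induces an isomorphism of integral cohomology rings. So, by Theorem A and Proposition 1, $M_{n,d}$ and $M_{n,d'}$ are homotopy equivalent if and only if $d'\equiv\pm d\pmod n$. For $n\ge3$ no unit satisfies $d\equiv-d$, so the Galois conjugate varieties $M^B_{n,d}$ fall into exactly $\varphi(n)/2$ homotopy types. By Proposition 3 their cohomology rings agree over $\mathbb Z_p$ for every prime $p$, so integral coefficients are essential in Theorem A.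

**Remark 2.** The same statement holds for the moduli spaces $N_{n,d}$ of stable vector bundles. Tensoring and dualizing work as in Proposition 1. Lemma 2 was proved for $N$ directly, and $J$ acts on $N$ with the same formulas (6)–(10). In Section 6 replace $R$ by $R_N$, which vanishes above degree $2D=2\dim N_{SL}$; in the proof of Lemma 3 the restriction to $N$ is then not needed. Sections 7 and 8 are unchanged.
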